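# Homogeneity degrees of non-smooth fans: three occurs, four does not

## 1. Three theorems on orbits in non-smooth fans

**Theorem A.** There is a non-smooth fan of homogeneity degree $3$.

**Theorem B.** A non-smooth fan of homogeneity degree $\le 4$ has degree exactly $3$.

**Theorem C.** A $\frac1n$-homogeneous non-smooth fan exists if and only if $n=3$ or $n\ge 5$.

Theorems A and B answer two questions taken from Gerardo Acosta, Logan C. Hoehn, Yaziel Pacheco Juárez, "Homogeneity degree of fans", arXiv:1706.04135 (2017): does there exist a $\frac13$-homogeneous non-smooth fan, and does there exist a $\frac14$-homogeneous one? The answers are yes and no. Theorem C is a supplement which settles all the other degrees. Let us unpack the words.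

**Definition (degree).** For a space $X$, $\mathcal H(X)$ is its group of homeomorphisms onto itself, and $\mathrm{Orb}(x)=\{h(x):h\in\mathcal H(X)\}$. The homogeneity degree of $X$ is the number of orbits; $X$ is $\frac1n$-homogeneous if its degree is $n$. For example, an arc has degree $2$: the two ends form one orbit and the interior points form the other.

**Definition (dendroid).** A continuum is a compact connected metric space. It is hereditarily unicoherent if any two of its subcontinua have a connected (possibly empty) intersection. A dendroid is an arcwise connected, hereditarily unicoherent continuum. An arc is a dendroid; a circle is not, since two half circles meet in two points.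

In a dendroid, a subcontinuum $K$ containing $p$ and $q$ contains every arc $A$ with ends $p,q$, because $K\cap A$ is a connected subset of $A$ containing both ends of $A$. Hence the arc with ends $p,q$ is unique. We call it $pq$ (with $pp=\{p\}$), and we shall use constantly that *every subcontinuum containing $p,q$ contains $pq$*.

**Definition (fan).** A simple triod is a union of three arcs with a common end $v$, its vertex, which meet pairwise only in $v$. A ramification point of a dendroid is a point that is the vertex of a simple triod in the dendroid. A fan is a dendroid with exactly one ramification point $t$, its top. The simple triod itself is a fan, of degree $3$: its orbits are $\{v\}$, the three free ends, and all other points.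

**Definition (smooth).** A fan with top $t$ is smooth if $x_n\to x$ always implies $tx_n\to tx$ in the Hausdorff metric.

Recall that the nonempty closed subsets of a compact metric space form a compact space in the Hausdorff metric, that the limit $K$ of a convergent sequence $A_n$ consists of the limits of sequences $a_n\in A_n$, and that limits of continua are continua. The simple triod is smooth. Non-smoothness means, typically, that legs run out along some leg and come back: their ends converge to a point $x$, but the legs themselves reach points outside $tx$ in the limit. Section 3 contains the simplest examples.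

So the tension is this. A low degree means that the fan has much symmetry; non-smoothness produces distinguished places. How few orbits are compatible with non-smoothness?

## 2. Legs, and why the degree is at least three

**Lemma 1 (Borsuk).** In a dendroid, the union $R$ of an increasing sequence of arcs $tx_1\subset tx_2\subset\cdots$ is contained in an arc $ty$.

*Proof.* We may assume that the arcs increase strictly. Order $R$ from $t$. Put $R_j=\bigcup_{k\ge j}x_jx_k$ and $P=\bigcap_j\overline{R_j}$; this is a decreasing intersection of continua, so it is a continuum. Since $\overline R=tx_j\cup\overline{R_j}$ for all $j$, we have $\overline R\setminus R\subset P$.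

**Step 1: either we are done or $P$ contains a tail of $R$.** Let $y\in P$. Then $ty\subset\overline R$, since $\overline R$ is a continuum containing $t,y$. If $R\subset ty$ we are done. Otherwise take $w\in R\setminus ty$. If $q\in ty\cap R$, then $tq\subset ty\cap R$; so $ty\cap R$ is downward closed in $R$ and does not contain $w$. Hence $ty\cap R=ty\cap tw$, which is a subcontinuum of $tw$ containing $t$, say $tz$, with $z\in R$. If $z=y$, then $z\in P$. If $z\ne y$, then $ty\setminus tz\subset\overline R\setminus R\subset P$, and as $z$ is a limit of points of $ty\setminus tz$, again $z\in P$.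

For all $j$ with $x_j\ge z$ both $z$ and $x_j$ lie in the continuum $\overline{R_j}$, so $zx_j\subset\overline{R_j}$. If $x_i\ge z$, then $zx_i\subset zx_j\subset\overline{R_j}$ for $j\ge i$, and also $zx_i\subset\overline{R_i}\subset\overline{R_j}$ for $j<i$. So $zx_i\subset P$, and $R_z:=\bigcup_{x_i\ge z}zx_i\subset P$. For large $j$ we get
$$R_j\subset R_z\subset P\subset\overline{R_j}.$$
So every tail of $R$ is dense in $P$ or contains a tail that is, the tails are eventually contained in $P$, and $P$ is nondegenerate.

**Step 2: $P$ is indecomposable.** Let $P=A\cup B$ with proper subcontinua $A,B$. The sets $P\setminus B$ and $P\setminus A$ are nonempty and open in $P$, so they meet all tails $R_j$ with $j$ large. Hence there are $a<b<c$ in $R_z$ with $a,c\in P\setminus B\subset A$ and $b\in P\setminus A$. But $A$ contains $ac\ni b$, a contradiction.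

**Step 3: contradiction.** A nondegenerate indecomposable metric continuum has uncountably many, pairwise disjoint composants; so it contains points $p,q$ such that no proper subcontinuum contains both. Since $pq\subset P$, we get $P=pq$, an arc. Arcs are decomposable, a contradiction. $\square$

**Lemma 2 (legs).** Let $X$ be a fan with top $t$. Every $x\ne t$ lies in exactly one maximal arc starting at $t$. We call these maximal arcs the legs. $X$ is the union of its legs, and distinct legs meet only in $t$.

*Proof.* Let $ty,ty'$ be arcs containing $x$. Their intersection is a subcontinuum of $ty$ containing $t$ and $x$, so it is an arc $tz$ with $x\in tz$. If $z\ne y,y'$, then $zt,zy,zy'$ meet pairwise only in $z$, so $z\ne t$ would be a ramification point. Hence the arcs $ty$ containing $x$ form a chain. Let $V$ be its union, and let $D$ be a countable dense subset of $V$; each $d\in D$ lies in an arc $A_d$ of the chain. If some arc of the chain contains all $A_d$, it contains $D$, hence $V$, and is the largest. Otherwise each arc of the chain is contained in some $A_d$, so the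 countable family $\{A_d\}$ is cofinal in the chain, and by Lemma 1 $V$ lies in an arc $ty$. This arc contains $x$, so it belongs to the chain and is the largest. The largest arc starting at $t$ and containing $x$ is the unique maximal one. The other claims follow. $\square$

**Notation.** Write $p\le x$ iff $p\in tx$. A leg is written $L=te$, with end $e\ne t$. Let $E$ be the set of ends $e$ of legs, and $O=X\setminus(E\cup\{t\})$. On a leg we use interval notation, so $(t,e)=L\cap O$. Every homeomorphism of $X$ fixes $t$ (the only ramification point), preserves $\le$, maps legs to legs, $E$ to $E$, and $O$ to $O$. The sets $\{t\},E,O$ are nonempty. So *every fan has degree at least $3$*, and degrees $1,2$ never occur.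

We need a way to recognize fans.

**Lemma 3 (recognition).** Let $X$ be compact metrizable, the union of a family of at least three arcs $L_\theta$ that have $t$ as an end and meet pairwise only in $t$. Suppose:

* (i) every connected subset of $X\setminus\{t\}$ lies in one $L_\theta$;
* (ii) if $A$ is a subcontinuum, $t\in A$ and $x\in A\cap L_\theta$, then the subarc $tx$ of $L_\theta$ lies in $A$.

Then $X$ is a fan with top $t$ and legs $L_\theta$.

*Proof.* $X$ is an arcwise connected continuum. Let $A,B$ be subcontinua. If $t\in A\cap B$, then by (ii) $A\cap B$ is a union of arcs $tx$, hence connected. Suppose, say, $t\notin A$; then $A$ is a subcontinuum of some $L_\theta$ by (i). If $t\in B$, then $B\cap L_\theta$ is a subcontinuum of $L_\theta$ by (ii). If $t\notin B$, then $B$ lies in one $L_{\theta'}$. In both cases $A\cap B$ is empty or the intersection of two subcontinua of an arc. So $X$ is hereditarily unicoherent.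

A simple triod with vertex $x\ne t$ contains a smaller one with vertex $x$ that misses $t$; by (i) it would lie in an arc, which is impossible. Three of the arcs $L_\theta$ form a triod with vertex $t$. So $t$ is the only ramification point. An arc starting at $t$ and properly containing $L_\theta$ would contain the end $e_\theta$ of $L_\theta$ in its interior; a small subarc around $e_\theta$ misses $t$, so it lies in $L_\theta$ by (i). But it contains points beyond $e_\theta$, a contradiction. So the $L_\theta$ are maximal. $\square$

**Example (cones).** Let $Z$ be compact, metrizable, zero-dimensional, with at least three points, and collapse $Z\times\{0\}$ in $Z\times[0,1]$ to a point $t$. Condition (i) holds because $(c,s)\mapsto c$ is continuous off $t$. For (ii), let $A\ni t,(c,s)$ and suppose $(c,s')\notin A$ with $0<s'<s$. Some clopen $P\ni c$ has $A\cap(P\times\{s'\})=\emptyset$, so $A\cap(P\times[s',1])=A\cap(P\times(s',1])$ is clopen in $A$, contains $(c,s)$ and not $t$, contradicting connectedness. So the cone is a fan, and it is smooth, since the arc from $t$ to $(c,s)$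 varies continuously with $(c,s)$. For $Z$ the Cantor set, homeomorphisms of $Z$ and of $[0,1]$ show that the degree is $3$. So degree $3$ is easy among smooth fans. For $Z=\{0\}\cup\{1/k:k\ge 1\}$, the leg over $0$ is the only leg $L$ with $L\setminus\{t\}$ not open, so it is invariant, and the degree is $5$: the top, the end and the ordinary points of that leg, the ends and the ordinary points of the others.

## 3. Tents and straight legs over one leg: every degree $n\ge5$

We first build non-smooth fans by hand. The simplest recipe takes one leg $L$ and a sequence of legs that run out along $L$ and return. To gain freedom we also allow short straight legs, whose ends mark points of $L$.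

**Construction.** Choose a countable set $B_0\subset(0,1)$, discrete as a subspace (possibly empty), and let $B=\overline{B_0}\cap(0,1)$. For infinitely many $k\ge1$ let
$$\gamma_k(s)=\Lambda(s):=1-|1-2s|\quad(0\le s\le 1)\qquad\text{("tents")},$$
and for the other $k$ let $\gamma_k(s)=\beta_ks$ with $\beta_k\in B_0$, each element of $B_0$ occurring infinitely often (if $B_0=\emptyset$, all $k$ are tents). In $\mathbb R^3$ put $t=0$, $L=[0,1]\times\{(0,0)\}$,
$$L_k=\{(\gamma_k(s),\,s2^{-k},\,s4^{-k}):0\le s\le1\},\qquad X=L\cup\bigcup_kL_k .$$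
$X$ is compact, since $L_k$ lies in the $2^{1-k}$-neighborhood of $L$; the same holds if some of the $L_k$ are omitted. The arcs meet pairwise only in $t$: on $L_k\setminus\{t\}$ the ratio of the third to the second coordinate is $2^{-k}$.

**Step 1: $X$ is a fan.** We check Lemma 3. The union of $L$ and all $L_j$, $j\ne k$, is compact, so $L_k\setminus\{t\}$ is open in $X$; it is also closed in $X\setminus\{t\}$. This gives (i). For (ii), let $A\ni t,x$ be a subcontinuum, and suppose $z\in tx\setminus A$, so $z\ne t,x$. If $x\in L_k$, the part of $A$ on $L_k$ beyond $z$ is open in $A$, and it is closed because $z\notin A$; it contains $x$ and not $t$, a contradiction. If $x\in L$, let $A'$ be the part of $A$ on $L$ beyond $z$; it is closed in $A$. If it were not open in $A$, there would be $w_j\in A\cap L_{k_j}$ with $k_j\to\infty$, converging to a point of $A'$. By the previous case $tw_j\subset A$. For large $j$ these arcs contain points with the same first coordinate as $z$, and such points converge to $z$; so $z\in A$, a contradiction. So $A'$ is clopen in $A$, contains $x$ and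 not $t$, again a contradiction.

**Step 2: $X$ is not smooth.** The ends $(0,2^{-k},4^{-k})$ of tent legs converge to $t$, while these legs converge to $L\ne\{t\}$.

**Step 3: the orbits off the interior of $L$.** Homeomorphisms permute the legs. $L\setminus\{t\}$ is not open in $X$ and each $L_k\setminus\{t\}$ is, so $L$ is invariant. Exchanging $L_j$ and $L_k$ by $s\mapsto s$ and fixing all other points is a homeomorphism; so is a homeomorphism of $L_k$ fixing its ends, extended by the identity. So the ends of the $L_k$ form one orbit and the ordinary points of the $L_k$ form one orbit. Further orbits are $\{t\}$ and $\{(1,0,0)\}$. That makes four.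

**Step 4: the orbits in the interior of $L\cong[0,1]$.** Homeomorphisms of $X$ induce increasing homeomorphisms $\phi$ of $[0,1]$. They preserve the cluster set of the ends of the $L_k$, which is $\{0\}\cup\overline{B_0}$; hence they preserve $B$, and the set of isolated points of $B$. This last set is $B_0$: points of $B_0$ are isolated in $B$ because $B_0$ is discrete, and points of $B\setminus B_0$ are limits of $B_0$.

Conversely, let $\phi(B_0)=B_0$. We extend $\phi$ to $X$. Map each tent leg to itself by $s\mapsto\hat\phi(s)$, where
$$\hat\phi(s)=\tfrac12\phi(2s)\ (s\le\tfrac12),\qquad \hat\phi(s)=1-\tfrac12\phi(2-2s)\ (s\ge\tfrac12).$$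
Then $\Lambda\hat\phi=\phi\Lambda$. Map $L_k$ with $\beta_k=b$ to $L_{\pi(k)}$ with $\beta_{\pi(k)}=\phi(b)$ by $s\mapsto\phi(bs)/\phi(b)$, where $\pi$ is a permutation of the non-tent indices; it exists because each value occurs infinitely often. In each case the first coordinate changes by $\phi$, and $\pi(k)\to\infty$ as $k\to\infty$. So the resulting bijection of $X$ is continuous, also at points of $L$, and hence is a homeomorphism. Therefore the degree is $4+\nu$, where $\nu$ is the number of orbits in $(0,1)$ of the group $\{\phi:\phi(B_0)=B_0\}$.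

**Step 5: choices of $B_0$.** In what follows the needed maps $\phi$ can be taken piecewise linear between consecutive points of $B$.

* $n=5+2q$, $q\ge0$: $B_0=\{d_1<\dots<d_q\}$. All $d_i$ are fixed, so $\nu=q+(q+1)=2q+1$. (For $q=0$, only tents: degree $5$.)
* $n=6$: $B_0=\{d_k\}_{k\in\mathbb Z}$ increasing, $d_k\to0$ as $k\to-\infty$, $d_k\to1$ as $k\to\infty$. The orbits are $B_0$ and its complement: $\nu=2$.
* $n=6+2p$, $p\ge1$: $B_0=\{d_k\}_{k\in\mathbb Z}\cup\{f_1<\dots<f_{p-1}\}$, $d_k$ increasing, $d_k\to0$ as $k\to-\infty$, $d_k\to v$ as $k\to\infty$, $v<f_1<\dots<f_{p-1}<1$. The point $v$ is the only non-isolated point of $B$, so $v$ and the $f_i$ are fixed. The orbits are $\{d_k\}$, the union of the gaps $(d_k,d_{k+1})$, $\{v\}$, the $p-1$ points $f_i$, and $p$ intervals in $(v,1)$: $\nu=2p+2$.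

So every $n\ge5$ occurs. $\square$

This recipe cannot go below $5$: the limit leg $L$ is invariant, so there are at least two orbits of ends, two of ordinary points, and the top. For degree $3$ all legs must look alike. Every leg must then contain points where smoothness fails, so folded legs must be approximated by further folded legs, without end, and all of it must be so uniform that the ordinary points form a single orbit. We now build such a fan.

## 4. An inverse limit of folding maps

On each leg we use a coordinate in $U=[0,\infty]$, with $u=0$ at the end and $u=\infty$ at the top. Write $\lg=\log_2$.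

### 4.1 The folding maps

For $K\ge1$ put $\Delta_K=1-2^{-K}\ge\frac12$ and define $g_K:U\to U$ by
$$g_K(u)=\begin{cases}2,&u\le2^{-2K},\\ (2^{-K}/u)^{1/K},&2^{-2K}\le u\le2^{-K},\\ u+\Delta_K,&u\ge2^{-K}.\end{cases}$$
It is continuous, with values $2$ and $1$ at the break points. As $u$ grows from $0$, $g_K$ waits at $2$, goes down to $1$, then turns and goes up to $\infty$: this is one fold. Define
$$\varphi_{K,y}(u)=y\,g_K(u/y)\ (0<y<\infty),\qquad\varphi_{K,0}(u)=u,\qquad\varphi_{K,\infty}\equiv\infty,$$
so $y$ is the size of the fold. For finite $y,u$ the following hold.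

* (1) $u+\Delta_Ky\le\varphi_{K,y}(u)\le\max(u+\Delta_Ky,2y)\le u+2y$; in particular $\varphi_{K,y}(u)\ge u$.
* (2) $\varphi_{K,y}(u)=u+\Delta_Ky$ if $u\ge2^{-K}y$.
* (3) $\lg\varphi_{K,y}(u)$ is a $1$-Lipschitz function of $\lg u$, $0<u<\infty$.
* (4) $(y,u)\mapsto\varphi_{K,y}(u)$ is continuous on $U\times U$, and $\varphi_{K,y}(u)=\infty$ iff $u=\infty$ or $y=\infty$.
* (5) $\varphi_{K,cy}(cu)=c\,\varphi_{K,y}(u)$ for $0<c<\infty$.

Indeed (2) and (5) are immediate. In (1), if $u\ge2^{-K}y$ use (2); if $u\le2^{-K}y$, then $2y\ge\varphi\ge y\ge u+\Delta_Ky$. For (3), the slopes of $\lg\varphi$ against $\lg u$ on the three pieces are $0$, $-1/K$ and $u/(u+\Delta_Ky)$ if $y>0$, and $1$ if $y=0$. For (4), only points with $y\in\{0,\infty\}$ or $u=\infty$ need an argument. Near $y=0$, $u<\infty$, use $u\le\varphi\le u+2y$. Near $u=\infty$ use $\varphi\ge u$, and near $y=\infty$ use $\varphi\ge\Delta_Ky$ (at points where $y$ or $u$ is infinite, $\varphi=\infty$ and the inequalities are trivial).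

### 4.2 The space

Let $C$ be the Cantor set and
$$D_K=\{-\infty\}\cup(\mathbb Z\times C)\cup\{+\infty\},$$
where the sets $\{i<m\}\times C$ together with $-\infty$ are the basic neighborhoods of $-\infty$, and the sets $\{i>m\}\times C$ together with $+\infty$ those of $+\infty$. It is compact, metrizable and zero-dimensional. The map $y=y_K:D_K\to U$,
$$y(-\infty)=0,\qquad y(i,\cdot)=2^{i/2^K},\qquad y(+\infty)=\infty,$$
is continuous. The clopen sets $D_K^{\le m}=\{-\infty\}\cup(\{i\le m\}\times C)$ are compact, metrizable, zero-dimensional and without isolated points, so they are Cantor sets, hence homogeneous. The shift $S_K^s:(i,c)\mapsto(i+s,c)$, fixing $\pm\infty$, is a homeomorphism of $D_K$ with $y\circ S_K^s=2^{s/2^K}y$. Put $\Theta=\prod_{K\ge1}D_K$.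

Let $F_n$ be the quotient of $\prod_{k\le n}D_k\times U$ obtained by collapsing the closed set $\{u=\infty\text{ or some }\theta_k=+\infty\}$ to a point $t_n$; so $F_0=U$, $t_0=\infty$. Let $f_n:F_n\to F_{n-1}$ be induced by
$$(\theta_1,\dots,\theta_n,u)\mapsto(\theta_1,\dots,\theta_{n-1},\varphi_{n,y(\theta_n)}(u)).$$
By (4), $f_n$ is well defined and continuous, and $f_n^{-1}(t_{n-1})=\{t_n\}$. Let $X=\varprojlim(F_n,f_n)$, a compact metrizable space, with projections $\pi_n$, and $t=(t_n)$.

A point $x\ne t$ has all $\pi_n(x)\ne t_n$. So it is the same as an *address* $\theta\in\prod_k(D_k\setminus\{+\infty\})$ together with numbers $u_n=u_n(x)\in[0,\infty)$, $n\ge0$, with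
$$u_{n-1}=\varphi_{n,y_n}(u_n),\qquad y_n=y(\theta_n).$$
Convergence to a point $\ne t$ means convergence of addresses and of every $u_n$. With $u_0(t)=\infty$ we have $x^{(j)}\to t$ iff $u_0(x^{(j)})\to\infty$: any cluster point in $F_n$ of the $\pi_n(x^{(j)})$ lies over $t_0$, hence is $t_n$. The address is continuous on $X\setminus\{t\}$.

By (1), $u_n$ is nonincreasing in $n$; put $\lambda(x)=\lim_nu_n(x)$. Also by (1)
$$u_n\ \ge\ u_m+\sum_{n<k\le m}\Delta_ky_k\qquad(n<m).\tag{6}$$
For an address $\theta$ let $Y_n=\sum_{k>n}\Delta_ky_k$, and let $\Theta^*=\{\theta:\text{all }\theta_k\ne+\infty,\ \sum_ky_k<\infty\}$. By (6), $u_n\ge Y_n$; since $\Delta_k\ge\frac12$, only $\theta\in\Theta^*$ are addresses of points.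

### 4.3 Folds of constant steepness do not give arcs

Why do the folds become flatter as $K$ grows? The natural first try uses the same fold, say $g_1$, in every coordinate. The description of points above still holds, with $\Delta_1$ in place of all $\Delta_k$. Here is what goes wrong.

Take an address $\theta$ with $y_k=4^{-k}$ for all $k$ (possible, as $4^{-k}=2^{-2k\cdot2^k/2^k}$), and put $v_k=4^ku_k$. The relation $u_{k-1}=4^{-k}g_1(4^ku_k)$ becomes $v_{k-1}=G(v_k)$ with $G=g_1/4$:
$$G(v)=\tfrac12\ (v\le\tfrac14),\qquad G(v)=\tfrac1{8v}\ (\tfrac14\le v\le\tfrac12),\qquad G(v)=\tfrac v4+\tfrac18\ (v\ge\tfrac12).$$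
$G\ge\frac14$, and $v\mapsto1/(8v)$ is an involution of $[\frac14,\frac12]$. So the points with all $v_k\in[\frac14,\frac12]$ form an arc $C_0$, parametrized by $v_0$, and on it $\lambda=\lim4^{-k}v_k=0$. If some $v_k>\frac12$, then $v_{k+1}=4v_k-\frac12>\frac32$, so $v_{k+1}-\frac16=4(v_k-\frac16)$, and so on; then $\lambda=4^{-k}(v_k-\frac16)>0$. Conversely each $u>0$ is the $\lambda$ of exactly one point $p(u)$, given by $v_n=4^nu+\frac16$ for all large $n$. So the points with address $\theta$ form the arc $C_0$ and a ray $p((0,\infty))$, on which $u=\lambda$ is a continuous parameter. When $u$ runs from $\frac13 4^{-n}$ to $\frac43 4^{-n}$, $v_n$ runs from $\frac12$ to $\frac32$, so $v_{n-1}$ runs from $\frac14$ to $\frac12$, and $u_0=v_0$ runs over all of $[\frac14,\frac12]$. Thus $u_0(p(u))$ keeps oscillating over $[\frac14,\frac12]$ as $u\to0$.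

Suppose an arc led from $t$ to a point of $C_0$. Off $t$ its address is constant, so it would run along the ray until it first hits $C_0$. There $u\to0$ (each $p([a,\infty))\cup\{t\}$ is compact and misses $C_0$), so by the intermediate value theorem $u_0$ would oscillate and the arc could not converge. So this inverse limit is not arcwise connected: it contains a $\sin(1/x)$-curve.

The cure is to keep the ratio $2:1$ of each fold but to spread the $K$-th fold over a factor $2^K$ in $u$: then its slope in logarithmic coordinates is only $-1/K$. The next lemma shows that this suffices.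

### 4.4 With flattening folds the legs are arcs

**Lemma 4.** For $\theta\in\Theta^*$, $\lambda$ is a bijection from the points with address $\theta$ onto $[0,\infty)$. With $p_\theta=\lambda^{-1}$ and $p_\theta(\infty)=t$, the map $p_\theta:[0,\infty]\to X$ is continuous. So $L_\theta=p_\theta([0,\infty])$ is an arc.

*Proof.* **Step 1: values $u>0$.** Here only finitely many folds matter. Choose $N$ with $2^{-k}y_k\le u$ for $k>N$. If $\lambda(x)=u$, then $u_k\ge u$, so by (2) $u_{k-1}=u_k+\Delta_ky_k$ for $k>N$, hence $u_n=u+Y_n$ for $n\ge N$. Conversely these $u_n$ $(n\ge N)$, extended downward by the $\varphi$'s, define a point with $\lambda=u$. $N$ can be chosen locally uniformly in $u$, so $p_\theta$ is continuous on $(0,\infty)$. Since $u_0\ge u$, $p_\theta(u)\to t$ as $u\to\infty$.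

If $y_k=0$ for all $k>N$, the points with address $\theta$ correspond to arbitrary $u_N\in[0,\infty)$, with $u_k=u_N=\lambda$ for $k\ge N$, and all claims are clear. From now on let $Y_n>0$ for all $n$; only the value $0$ remains.

**Step 2: a size estimate.** *If $\lambda(x)\le Y_n$, then $Y_n\le u_n(x)\le4Y_n$.* The first inequality is known. For $k\le m$ we claim
$$u_k\le\max\bigl(u_m+Y_k-Y_m,\ 4(Y_k-Y_m)\bigr).$$
This is clear for $k=m$. Given it for $k$, use $u_{k-1}\le\max(u_k+\Delta_ky_k,2y_k)$, $Y_{k-1}=Y_k+\Delta_ky_k$, and $2y_k\le4\Delta_ky_k\le4(Y_{k-1}-Y_m)$ to get it for $k-1$. Put $k=n$ and let $m\to\infty$: $u_n\le\max(\lambda(x)+Y_n,4Y_n)\le 4Y_n$.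

**Step 3: points with small $\lambda$ are close.** *For every $m$: if $x,x'$ have address $\theta$ and $\lambda(x),\lambda(x')\le Y_n$, then $|\lg u_m(x)-\lg u_m(x')|\le\omega_m(n)$, where $\omega_m(n)\to0$ as $n\to\infty$.* Let $J\ge\max(m,1)$ and $n>J$.

Suppose first that $Y_k\ge2^{-k}y_k$ for all $J<k\le n$. Since $u_k\ge Y_k$, (2) gives $u_J(x)-u_J(x')=u_n(x)-u_n(x')$, which has modulus $\le3Y_n$ by Step 2. Both $u_J$ are $\ge Y_J$, so $|\lg u_J(x)-\lg u_J(x')|\le\frac{3}{\ln2}\,Y_n/Y_J\le5Y_n/Y_J$.

Otherwise $Y_k<2^{-k}y_k$ for some $J<k\le n$. As $Y_n\le Y_k$, Step 2 with $k$ in place of $n$ puts both $u_k$ in $[Y_k,4Y_k]$. The part of this interval in $u\le2^{-k}y_k$ has $\lg$-length $\le2$, and there the slope of $\lg\varphi_{k,y_k}$ is $0$ or $-1/k$; it contributes at most $2/k$ to the variation. The rest lies in $[2^{-k}y_k,4\cdot2^{-k}y_k]$, where $\varphi_{k,y_k}$ ranges in $[y_k,(1+3\cdot2^{-k})y_k]$; it contributes at most $\lg(1+3\cdot2^{-k})\le5\cdot2^{-k}\le5/k$. So $|\lg u_{k-1}(x)-\lg u_{k-1}(x')|\le7/k\le7/J$, and $k-1\ge J$.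

By (3), going down to level $m$ does not increase these differences. In all cases
$$|\lg u_m(x)-\lg u_m(x')|\le\max(7/J,\ 5Y_n/Y_J).$$
Choose $J$ large, then $n$ large. (It is the term $2/k$ that would be a constant for folds of constant steepness.)

**Step 4: the value $0$.** By Step 3 the coordinates $u_m(p_\theta(u))$ converge to positive finite limits as $u\to0$. By continuity of the $\varphi$'s the limits define a point $x^0$ with address $\theta$. By Step 2 $u_n(x^0)\le4Y_n\to0$, so $\lambda(x^0)=0$. By Step 3 a point with address $\theta$ and $\lambda=0$ is unique. So $p_\theta$ is defined and continuous at $0$. $\square$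

Thus $X=\bigcup_{\theta\in\Theta^*}L_\theta$, and distinct $L_\theta$ meet only in $t$.

### 4.5 $X$ is a fan and is not smooth

**Step 1: $X$ is a fan.** We use Lemma 3. (i) holds because the address is a continuous map from $X\setminus\{t\}$ into a zero-dimensional space. For (ii), let $A\ni t$, $x=p_\theta(u)$ be a subcontinuum, and suppose $z=p_\theta(v)\notin A$, $u<v<\infty$. Since $u_n(x)\to u$ and $u_n(z)\to v$, we have $u_n(x)<u_n(z)$ for all large $n$. The sets $\pi_n^{-1}(\text{open})$ with $n$ arbitrarily large form a base. So for a suitable such $n$, with $q:=u_n(z)$, there is a clopen $P\ni(\theta_1,\dots,\theta_n)$ in $\prod_{k\le n}D_k$, avoiding coordinates $+\infty$, such that no point of $A$ has address beginning in $P$ and $u_n=q$. In $F_n$ the set $P\times[0,q]$ is compact and $P\times[0,q)$ is open. So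
$$A\cap\pi_n^{-1}(P\times[0,q])=A\cap\pi_n^{-1}(P\times[0,q))$$
is clopen in $A$, contains $x$ and not $t$: a contradiction. So $X$ is a fan with top $t$, legs $L_\theta$, and ends $p_\theta(0)$.

**Step 2: $X$ is not smooth.** Let $\mathbf 0=(-\infty,-\infty,\dots)$, and let $\theta^j$ be $\mathbf 0$ with the $j$-th coordinate replaced by $(0,c_0)$, $c_0\in C$, so $y_j=1$. For $n<j$, $u_n(p_{\theta^j}(u))=g_j(u)$. So $x_j=p_{\theta^j}(2^{-2j})$ has $u_n=2$ for $n<j$, and $x_j\to p_{\mathbf 0}(2)$. The point $z_j=p_{\theta^j}(2^{-j})\in tx_j$ has $u_n=1$ for $n<j$, so $z_j\to p_{\mathbf 0}(1)\notin p_{\mathbf 0}([2,\infty])=t\,p_{\mathbf 0}(2)$.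

## 5. Homeomorphisms of $X$ and the proof of Theorem A

We want every leg to be movable to $L_{\mathbf 0}$, and every scaling $u\mapsto cu$ to be realized on $L_{\mathbf 0}$. For the scaling, (5) suggests multiplying all $u_n$ and all $y_k$ by $c$. But the $y$-values in $D_k$ are powers of $2^{1/2^k}$, so this is possible in all coordinates only if $2^k\lg c$ is an integer for every $k\ge1$, that is, $\lg c\in\frac12\mathbb Z$. For other $c$ no single scaling works. The way out is to use approximate factors $c_N\to c$, where $c_N$ is a power of $2^{1/2^N}$: it is admissible exactly in the coordinates $k\ge N$. We use $c_N$ only on those addresses which lie in the $N$-th shell around the target address; in the finitely many earlier coordinates we are free, because the $u_n$ with small $n$ are determined by $u_N$.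

**Lemma 5.** Let $\xi,\xi'\in\Theta^*$, $Z_m=\sum_{k>m}y(\xi_k)$, $Z'_m=\sum_{k>m}y(\xi'_k)$. Suppose given clopen sets $W_0=\Theta\supset W_1\supset\cdots$ with $\bigcap W_N=\{\xi\}$; homeomorphisms $\Sigma_N=\prod_k\tau_k^N$ $(N\ge1)$ of $\Theta$, each $\tau_k^N$ a homeomorphism of $D_k$ fixing $+\infty$; and numbers $c_N>0$, $c_N\to c\in(0,\infty)$, such that:

* (a) with $W'_0=\Theta$ and $W'_N=\Sigma_N(W_N)$: $\Sigma_{N+1}(W_N)=W'_N$ for all $N\ge0$, and $\bigcap W'_N=\{\xi'\}$;
* (b) $y(\tau_k^Nd)=c_Ny(d)$ for $k>N$, $d\in D_k$;
* (c) $|\varphi_{N,y(\tau_N^Nd)}(c_Nu)-c_N\varphi_{N,y(d)}(u)|\le\varepsilon_N$ for $u<\infty$, $d\in D_N\setminus\{+\infty\}$, with $\varepsilon_N<\infty$, $\varepsilon_N\to0$;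
* (d) for $0\le m<N$: $\sum_{m<k\le N}y(\theta_k)\le Z_m+2^{-N}$ if $\theta\in W_N$, and $\sum_{m<k\le N}y(\theta_k)\le Z'_m+2^{-N}$ if $\theta\in W'_N$.

Then there is a homeomorphism $h$ of $X$ with $h(p_\xi(u))=p_{\xi'}(cu)$ for all $u$.

*Proof.* **Step 1: definition of $h$.** Put $A_N=W_{N-1}\setminus W_N$ $(N\ge1)$. These clopen sets partition $\Theta\setminus\{\xi\}$. By (a), $W'_N=\Sigma_N(W_N)\subset\Sigma_N(W_{N-1})=W'_{N-1}$, and the sets $\Sigma_N(A_N)=W'_{N-1}\setminus W'_N$ partition $\Theta\setminus\{\xi'\}$. For $x\ne t$ with address $\theta\in A_N$ let $h(x)$ have address $\Sigma_N\theta$, with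
$$u_n(hx)=c_Nu_n(x)\ (n\ge N),\qquad u_{n-1}(hx)=\varphi_{n,y(\tau_n^N\theta_n)}(u_n(hx))\ (n=N,\dots,1).$$
For $n>N$ the relation between $u_{n-1}(hx)$ and $u_n(hx)$ holds by (b) and (5), so this is a point of $X$. The inverse has the same form, with $\Sigma_N^{-1}$ and $1/c_N$. So $h$ maps the points with address in $A_N$ bijectively onto those with address in $\Sigma_N(A_N)$. Put $h(t)=t$ and $h(p_\xi(u))=p_{\xi'}(cu)$. Then $h$ is a bijection of $X$.

**Step 2: what is left for continuity.** $h$ is continuous on the open sets $\{\text{address}\in A_N\}$ and on $L_\xi$. It remains to consider sequences $x^j\ne t$ with addresses in $A_{N_j}$ converging to a point of $L_\xi$. For $x$ with address in $A_N\subset W_{N-1}$ and $m\le N-1$, (1) and (d) give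
$$u_{N-1}(x)\le u_m(x)\le u_{N-1}(x)+2Z_m+2^{2-N},\tag{7}$$
and likewise for $hx$ with $Z'_m$, since its address is in $W'_{N-1}$. By (c) with $u=u_N(x)$, $d=\theta_N$,
$$|u_{N-1}(hx)-c_Nu_{N-1}(x)|\le\varepsilon_N.\tag{8}$$

**Step 3: $x^j\to p_\xi(u)$, $u<\infty$.** The addresses converge to $\xi$, which lies in no $A_N$, so $N_j\to\infty$. For fixed $m$, $u_m(x^j)\to u_m(p_\xi(u))\in[u,u+2Z_m]$ by (1). So by (7) $\limsup_j|u_{N_j-1}(x^j)-u|\le4Z_m$. As $Z_m\to0$, $u_{N_j-1}(x^j)\to u$, and by (8) $u_{N_j-1}(hx^j)\to cu$. By (7) for $hx^j$, $\limsup_j|u_m(hx^j)-cu|\le2Z'_m$ for each $m$. Let $z$ be a cluster point of $(hx^j)$. Then $u_0(z)<\infty$, so $z\ne t$. Its address is $\xi'$, since the addresses of $hx^j$ lie in $W'_{N_j-1}$. And $|u_m(z)-cu|\le2Z'_m\to0$, so $\lambda(z)=cu$ and $z=p_{\xi'}(cu)$ by Lemma 4. Hence $hx^j\to p_{\xi'}(cu)$.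

**Step 4: $x^j\to t$.** Then $u_0(x^j)\to\infty$, so by (7) with $m=0$, $u_{N_j-1}(x^j)\to\infty$. Since $\inf c_N>0$ and $\sup\varepsilon_N<\infty$, (8) gives $u_0(hx^j)\ge u_{N_j-1}(hx^j)\to\infty$, so $hx^j\to t$.

So $h$ is a continuous bijection of a compact metrizable space, hence a homeomorphism. $\square$

**Step I: scaling on $L_{\mathbf 0}$.** *For each $c\in(0,\infty)$ there is a homeomorphism with $p_{\mathbf 0}(u)\mapsto p_{\mathbf 0}(cu)$.* Take integers $s_k$ with $|s_k-2^k\lg c|\le\frac12$, and $c_k=2^{s_k/2^k}\to c$. Let $\tau_k^N=S_k^{s_k}$ for $k\le N$ and $\tau_k^N=S_k^{2^{k-N}s_N}$ for $k>N$. The latter multiplies $y$ by $2^{2^{k-N}s_N/2^k}=c_N$, which is (b). Since $\tau_N^N$ multiplies $y$ by $c_N$ too, (c) holds with $\varepsilon_N=0$ by (5). Let $W_N=\prod_{k\le N}V_k^N\times\prod_{k>N}D_k$, with $V_k^N$ of the form $D_k^{\le m}$, decreasing in $N$ to $\{-\infty\}$, and such that $y\le2^{-N-k}$ and $c_ky\le2^{-N-k}$ on $V_k^N$. Then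
$$\Sigma_N(W_N)=\prod_{k\le N}S_k^{s_k}(V_k^N)\times\prod_{k>N}D_k=\Sigma_{N+1}(W_N).$$
So (a) and (d) hold with $\xi=\xi'=\mathbf 0$, and Lemma 5 applies.

**Step II: moving any leg to $L_{\mathbf 0}$.** *For each $\xi\in\Theta^*$ there is a homeomorphism with $p_\xi(u)\mapsto p_{\mathbf 0}(u)$.* Let $c_N=1$. If $\xi_k=-\infty$ let $\tau_k=\mathrm{id}$. If $\xi_k=(m,\cdot)$ let $\tau_k$ be a homeomorphism of the Cantor set $D_k^{\le m}$ taking $\xi_k$ to $-\infty$, extended by the identity. Let $\tau_k^N=\tau_k$ for $k\le N$ and $\tau_k^N=\mathrm{id}$ for $k>N$; (b) is clear. For (c): if $\tau_Nd\ne d$, then $y(d),y(\tau_Nd)\le y(\xi_N)$, and by (1) both values in (c) lie in $[u,u+2y(\xi_N)]$. So $\varepsilon_N=2y(\xi_N)\to0$ works. Let $W_N=\prod_{k\le N}V_k^N\times\prod_{k>N}D_k$ with $V_k^N$ clopen, decreasing in $N$ to $\{\xi_k\}$, and such that $y\le y(\xi_k)+2^{-N-k}$ and $y\circ\tau_k\le2^{-N-k}$ on $V_k^N$; this is possible since $y(\tau_k\xi_k)=0$. Then $\Sigma_N(W_N)=\prod_{k\le N}\tau_k(V_k^N)\times\prod_{k>N}D_k=\Sigma_{N+1}(W_N)$, and (a), (d) hold with $\xi'=\mathbf 0$.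

**Step III: three orbits.** By Step II all ends $p_\theta(0)$ lie in the orbit of $p_{\mathbf 0}(0)$. By Steps I and II all $p_\theta(u)$, $0<u<\infty$, lie in the orbit of $p_{\mathbf 0}(1)$. Since $\{t\},E,O$ are invariant, $X$ has exactly three orbits. With Section 4.5 this proves Theorem A. $\square$

## 6. Limits of the relation $\le$, and the orbits in degree at most four

We turn to Theorem B. From here on $X$ is a non-smooth fan of degree $n\in\{3,4\}$ with metric $d$ and top $t$, and $H=\mathcal H(X)$ carries the uniform topology, in which it is a Polish group. Since degrees below $3$ do not occur, we must show $n=3$.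

**Lemma 6.** If $x_j\to x$ and $q_1\le\dots\le q_k\le x$, there are $q_1^j\le\dots\le q_k^j\le x_j$ with $q_i^j\to q_i$.

*Proof.* Let $k=1$. Any Hausdorff cluster point $K$ of $(tx_j)$ is a continuum containing $t,x$, so $K\supset tx\ni q_1$. Hence $d(q_1,tx_j)\to0$; take nearest points. In general choose $q_k^j\to q_k$ in this way, then apply the case $k=1$ to $q_{k-1}\le q_k$ and $q_k^j\to q_k$, and so on. $\square$

**Definition.** Let $M(x)=\{p:\text{there are }x_j\to x,\ p_j\le x_j,\ p_j\to p\}$.

In the tent fan of degree $5$, tents fold over all of $L$ with ends tending to $t$, so $M(t)=L$. In the fan of Section 4, $p_{\mathbf 0}(1)\in M(p_{\mathbf 0}(2))$.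

The relation $p\in M(x)$ is the closure of the relation $p\le x$, so it is closed. Clearly $tx\subset M(x)$ and $h(M(x))=M(h(x))$ for $h\in H$. By Lemma 6, $q\le p\in M(x)$ implies $q\in M(x)$. Again by Lemma 6, limits of the arcs $tx_j$ always contain $tx$, so $tx_j\to tx$ for all $x_j\to x$ iff $M(x)=tx$. Let
$$\mathcal S=\{x:M(x)=tx\},\qquad\mathcal N=X\setminus\mathcal S\ne\emptyset .$$
Both are invariant under $H$.

**Lemma 7.** If $p\in M(x)$, then $p\in M(q)$ for every $q\in px$.

*Proof.* Let $p_j\le x_j$, $p_j\to p$, $x_j\to x$. A cluster point of the arcs $p_jx_j\subset tx_j$ is a continuum containing $p$ and $x$, hence containing $px$. So $q=\lim q_j$ along a subsequence, with $q_j\in p_jx_j$, that is, $p_j\le q_j$. $\square$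

**Lemma 8.** $\mathcal S$ is a dense $G_\delta$ in $X$.

*Proof.* $\mathcal N=\bigcup_k\mathcal N_k$ with $\mathcal N_k=\{x:\exists p\in M(x),\ d(p,tx)\ge1/k\}$. This set is closed: if $x_j\to x$, $p_j\to p$ with $p_j\in M(x_j)$, $d(p_j,tx_j)\ge 1/k$, then $p\in M(x)$, and each $q\in tx$ is a limit of $q_j\in tx_j$, so $d(p,q)\ge1/k$. Suppose $\mathcal N_k$ contains a nonempty open set $V$. Let $\mathcal G$ be a finite open cover of $X$ by sets of diameter $<1/k$. By Lemma 6 each $G\in\mathcal G$ meeting $tx$ meets $tx'$ for all $x'$ near $x$. Let $x\in V$ maximize on $V$ the number of $G\in\mathcal G$ meeting $tx$. Then for $x'$ near $x$, $tx'$ meets exactly the members met by $tx$. If $p\in M(x)$ and $p\in G\in\mathcal G$, then $G$ meets $tx'$ for some $x'$ arbitrarily near $x$, hence $G$ meets $tx$, so $d(p,tx)<1/k$. This contradicts $x\in\mathcal N_k$. So each $\mathcal N_k$ is closed and nowhere dense; apply Baire's theorem. $\square$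

**Lemma 9.** If $p\in M(x)\setminus tx$, then $px\setminus\{p\}\subset\mathcal N$. In particular $\mathcal N\cap O\ne\emptyset$.

*Proof.* Let $q\in px\setminus\{p\}$. By Lemma 7 $p\in M(q)$, and we check $p\notin tq$. This is clear if $x<p$, since then $q<p$. Otherwise $p,x$ are incomparable, so they lie on different legs, $px=pt\cup tx$, and either $q<p$, or $q\in tx$ and $tq\subset tx\not\ni p$. So $q\in\mathcal N$. As $\mathcal N\ne\emptyset$, such a pair $p,x$ exists; the interior points $\ne t$ of the arc $px$ lie in $O$. $\square$

**Lemma 10 (orbits).** $E$ is one orbit, and $O$ consists of $m=n-2\in\{1,2\}$ orbits. Any two legs are equivalent under $H$, and every orbit in $O$ meets every leg. For a leg $L=te$ let $\Gamma=\Gamma_L$ be the group of restrictions $g|_L$, $g\in H$, $g(e)=e$; its elements are increasing homeomorphisms of $L$. The $\Gamma$-orbits in $(t,e)$ are the traces on $L$ of the orbits in $O$, so there are exactly $m$ of them.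

*Proof.* If $E$ were more than one orbit, then $n=4$, $E$ would be two orbits and $O$ one. But a homeomorphism carrying $x\in O$ to $x'\in O$ carries the end of the leg of $x$ to that of $x'$; so $E$ would be one orbit. Hence $E$ is one orbit, which gives the count for $O$ and the equivalence of the legs. If $x\in O$ lies on $te$ and $h(e)=e'$, then $h(x)\in\mathrm{Orb}(x)\cap te'$. Finally, if $x,x'\in(t,e)$ and $h(x)=x'$, then $h(L)=L$ and $h(e)=e$, so $h|_L\in\Gamma$. $\square$

**Lemma 11.** If $\emptyset\ne B\subset(t,e)$ is $\Gamma$-invariant, then $\inf B=t$ and $\sup B=e$.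

*Proof.* Otherwise $v=\inf B$ or $v=\sup B$ lies in $(t,e)$ and is $\Gamma$-fixed, and $(t,v),\{v\},(v,e)$ yield at least three orbits, contrary to Lemma 10. $\square$

Can we conclude by looking at one leg? No. The group of increasing homeomorphisms of $\mathbb R$ preserving $\mathbb Z$ has exactly two orbits, $\mathbb Z$ and $\mathbb R\setminus\mathbb Z$. The group of those preserving $\mathbb Q$ also has exactly two: translations act transitively on $\mathbb Q$, and for irrational $a,b$ Cantor's back-and-forth theorem gives an order isomorphism $\mathbb Q\to\mathbb Q$ taking the cut $a$ to the cut $b$, which extends to a homeomorphism. So the case $m=2$ is not excluded by the order structure of a leg with its group $\Gamma$. We have to use how nearby legs run along a given one.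

## 7. Legs cannot fold back onto the top: $M(t)=\{t\}$

**Proposition 12.** $M(t)=\{t\}$.

*Proof.* Suppose not.

**Step 1: $M(t)=X$ and $\mathcal S=E$.** $M(t)$ is $H$-invariant, closed, downward closed and meets $O$. So it meets every $(t,e)$, and by Lemma 11 it contains every leg: $M(t)=X$. By Lemma 7 (with $x=t$), $p\in M(q)$ for all $q\le p$. So $e\in M(x)$ for $x\in[t,e)$; such $x$ lie in $\mathcal N$, whence $\mathcal S\subset E$. As $\mathcal S\ne\emptyset$ is invariant and $E$ is one orbit, $\mathcal S=E$. Thus $E$ is a dense $G_\delta$ by Lemma 8, and $M(e)=te$ for $e\in E$.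

**Step 2: legs near a leg $te$ do not go back and forth.** We claim:
$$\text{if }e_j,e\in E,\ e_j\to e,\ p_j\le q_j\le e_j,\ p_j\to p,\ q_j\to q,\ \text{then }p\le q.\tag{9}$$
For open sets $G,G'$ with disjoint closures let $c_{GG'}(x)$ be the largest $k\ge0$ for which there are $a_1\le\dots\le a_k\le x$ with $a_i\in G$ for odd $i$ and $a_i\in G'$ for even $i$. It is finite by compactness of the arc $tx$, and lower semicontinuous by Lemma 6.

A finite lower semicontinuous integer-valued function $c\ge0$ on a Baire space is locally constant on a dense open set: in any nonempty open set $W$ one of the relatively closed sets $\{c\le k\}\cap W$ has interior, and at a point of this interior where $c$ is maximal, $c$ is locally constant. $E$ is a Baire space, so there is $e_0\in E$ at which all $c_{GG'}|_E$, with $G,G'$ (of disjoint closures) in a fixed countable base of $X$, are locally constant.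

Suppose (9) fails at $e=e_0$. As $p,q\in M(e_0)=te_0$, we have $q<p$. Choose $q<\mu<p$ and basic $G\ni q$, $G'\ni p$ with disjoint closures, $G\cap[\mu,e_0]=\emptyset$, $G'\cap[t,\mu]=\emptyset$. Then $c_{GG'}(e_0)=2$. For large $j$, Lemma 6 applied to $p_j\to p$ and $q\le p$ gives $a_j\le p_j$ with $a_j\in G$. Now $a_j\le p_j\le q_j\le e_j$ with $a_j\in G$, $p_j\in G'$, $q_j\in G$ shows $c_{GG'}(e_j)\ge3$, contradicting local constancy at $e_0$. So (9) holds at $e_0$. Property (9) is a topological property of $e$ and $E$ is one orbit, so it holds for all $e\in E$.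

**Step 3: contradiction.** We construct a violation of (9). Fix $e\in E$. As $e\in M(t)$, there are $x_j\to t$, $p_j\le x_j$, $p_j\to e$, and we may assume $p_j\ne t$. Let $f_j$ be the end of the leg of $x_j$. By Step 1 $f_j\in M(p_j)$, so there are points $y$ arbitrarily close to $p_j$ and $z\le y$ arbitrarily close to $f_j$. Since $p_j\le x_j\le f_j$, Lemma 6 gives $a\le b\le z$ with $a,b$ close to $p_j,x_j$. Since $E$ is dense and $a\le b\le y$, Lemma 6 lets us replace $y$ by a nearby point of $E$, and $a,b$ by nearby points. So there are $e_j\in E$ and $a_j\le b_j\le e_j$ with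
$$d(e_j,p_j),\ d(a_j,p_j),\ d(b_j,x_j)<1/j .$$
Then $e_j\to e$, $a_j\to e$, $b_j\to t$, and (9) gives $e\le t$, a contradiction. $\square$

## 8. The function $r$, Effros' theorem, and two possible pictures on a leg

From now on we use $M(t)=\{t\}$.

**Lemma 13.** Let $L=te$ be a leg.

* (i) For $x\in L$, $x\ne t$: $M(x)=[t,r(x)]$ with $x\le r(x)\in L$. Put $r(t)=t$. Then $rh=hr$ for $h\in H$, $r(e)=e$, and $r$ is nondecreasing on $L$. If $x_j\to x$ and $r(x_j)\to p$, then $p\le r(x)$.
* (ii) If $x_j\to x\ne t$, $y_j$ is on the leg of $x_j$ and $y_j\to y$, then $y$ is on the leg of $x$.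
* (iii) $r(x)<e$ for $x\in(t,e)$.

*Proof.* (i) A point $p\in M(x)\setminus L$ would give $t\in px$, and $p\in M(t)$ by Lemma 7, so $p=t$, a contradiction. So $M(x)$ is a closed, downward closed subset of $L$ containing $x$. The next two claims are clear. Let $x\le y$ in $L$. If $y\le r(x)$, then $r(x)\in M(y)$ by Lemma 7, so $r(x)\le r(y)$. If $y>r(x)$, then $r(y)\ge y>r(x)$. The last claim is the closedness of $M$.

(ii) Along a subsequence, either $y_j\le x_j$, so $y\in M(x)$ and (i) applies; or $x_j\le y_j$, so $x\in M(y)$. In this case $y\ne t$ because $M(t)=\{t\}$, and (i) applies to $y$.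

(iii) Otherwise $\{x\in(t,e):r(x)=e\}$ is nonempty and $\Gamma$-invariant, so its infimum is $t$ by Lemma 11, and $e\in M(t)$ by closedness of $M$, a contradiction. $\square$

In the fan of Section 4 we have $r(p_{\mathbf 0}(2))\ge p_{\mathbf 0}(1)$ (recall that $\le$ increases away from $t$). So $r(x)$ tells how far out on the leg of $x$ the arcs to points near $x$ can reach.

**Lemma 14.** $E$ is a $G_\delta$ in $X$.

*Proof.* $O=\bigcup_kF_k$ with $F_k=\{x\in O:d(x,t)\ge1/k,\ \exists z\ge x,\ d(x,z)\ge1/k\}$. Let $x_j\in F_k$, $x_j\to x$, with corresponding $z_j\to z$ along a subsequence. Then $x\in M(z)$, $x\ne t$, hence $z\ne t$, and $x\ne z$. So $x$ lies on the leg $te$ of $z$ and $x\le r(z)$. If $z=e$, then $x<e$ because $x\ne z$; otherwise $x\le r(z)<e$. So $\overline{F_k}\subset O$, and $O$ is $F_\sigma$. Then $O\cup\{t\}$ is $F_\sigma$ and $E$ is its complement. $\square$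

**Lemma 15 (from Effros' theorem).** For $e\in E$ and $\varepsilon>0$ there is $\delta>0$ such that each $e'\in E$ with $d(e',e)<\delta$ is $h(e)$ for some $h\in H$ with $d(h,\mathrm{id})<\varepsilon$. Hence if $e_j\to e$ in $E$, then $e_j=h_j(e)$ for large $j$ with $h_j\to\mathrm{id}$.

*Proof.* Effros' theorem (E. G. Effros, *Transformation groups and $C^*$-algebras*, Ann. of Math. 81 (1965)) says: if a Polish group $G$ acts continuously and transitively on a Polish space $Y$, then $g\mapsto gy$ is an open map $G\to Y$ for every $y\in Y$. $E$ is Polish by Lemma 14, and $H$ acts on it transitively by Lemma 10. So $\{h(e):d(h,\mathrm{id})<\varepsilon\}$ is a neighborhood of $e$ in $E$. $\square$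

So a leg whose end is close to $e$ in $E$ is a slightly moved copy of $te$. Non-smoothness must therefore come from legs whose ends are near ordinary points:

**Lemma 16.** $\overline E\cap(t,e)\ne\emptyset$ for every leg $te$.

*Proof.* If not, then, legs being equivalent, $\overline E\subset E\cup\{t\}$. By Lemma 9 take $x\in\mathcal N\cap O$, on $L=te$ say. Let $x_j\to x$, $p_j\le x_j$, $p_j\to p$, and let $e_j$ be the end of the leg of $x_j$; pass to a subsequence with $e_j\to e'$. Then $e'\in\overline E\cap L$ by Lemma 13(ii), and $x\in M(e')$ gives $e'\ne t$. So $e'=e$. By Lemma 15, $e_j=h_j(e)$ with $h_j\to\mathrm{id}$. Pulling back, $h_j^{-1}(p_j)\le h_j^{-1}(x_j)$ on $L$, and in the limit $p\le x$. So $M(x)=tx$, contradicting $x\in\mathcal N$. $\square$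

**Lemma 17 (dichotomy).** Exactly one of the following holds, the same for all legs $L=te$.

* (D) $m=2$, and one orbit meets each leg $L$ in a set $Z_L=\{c_k:k\in\mathbb Z\}$ with $c_k<c_{k+1}$, $c_k\to t$ as $k\to-\infty$, $c_k\to e$ as $k\to\infty$; the other orbit meets $L$ in $\bigcup_k(c_k,c_{k+1})$.
* (Q) Every $\Gamma$-orbit in $(t,e)$ is dense in $L$, and every $\Gamma$-invariant subset of $(t,e)$ with nonempty interior equals $(t,e)$.

In case (D), $Z_L\subset\overline E$; in case (Q), $L\subset\overline E$.

*Proof.* If $m=1$, (Q) holds. Let $m=2$. Suppose some orbit trace $P$ has interior. By transitivity it is open in $(t,e)$; the other trace $B$ is closed in $(t,e)$, with $\inf B=t$ and $\sup B=e$ by Lemma 11. So a component $(c,d)$ of $P$ has $c,d\in B$. Thus $c$ is isolated in $B$ from the right, and by transitivity so is every point of $B$; with $d$ we get the same from the left. So $B$ is closed and discrete in $(t,e)$ and accumulates at both $t$ and $e$: this is (D). If both traces have empty interior, both are dense, and since invariant sets are unions of traces,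 (Q) holds. The cases exclude each other, as $Z_L$ is not dense; they are the same for all legs since legs are equivalent.

Finally $\overline E\cap(t,e)$ is nonempty (Lemma 16), closed in $(t,e)$ and invariant, so it contains the closure in $(t,e)$ of some trace. In case (D) both such closures contain $Z_L$. In case (Q) the closure is $(t,e)$, and $\overline E$ is closed. $\square$

**Lemma 18.** In case (Q), $r|_L$ is a homeomorphism of $L$ with $r(x)>x$ on $(t,e)$. Consequently, for $x\in(t,e)$, $r^J(x)\to e$ and $r^{-J}(x)\to t$ as $J\to\infty$.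

*Proof.* The set $\mathcal N\cap(t,e)$ is nonempty and invariant. With each of its points $x$ it contains $[x,r(x))$, by Lemma 9 with $p=r(x)>x$. So it has interior and equals $(t,e)$; that is, $r(x)>x$ on $(t,e)$. The open set of points of $(t,e)$ near which $r$ is constant is invariant, so it is $\emptyset$ or $(t,e)$. In the latter case $r\equiv v\in(t,e)$ on $(t,e)$, and $r(v)=v$, impossible. So $r$ is strictly increasing. If $r$ had a jump in $(t,e)$, the invariant set $(t,e)\setminus r((t,e))$ would have nonempty interior, hence be all of $(t,e)$, impossible. So $r$ is continuous on $(t,e)$. As $x\to t$, $r(x)\to t$ since $M(t)=\{t\}$; as $x\to e$, $x<r(x)<e$ gives $r(x)\to e$. This proves the first claim. The second holds since a limit of $r^{\pm J}(x)$ in $(t,e)$ would be fixed by $r$. $\square$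

## 9. A chain of legs that cannot exist

In case (Q) let $Y_L=(t,e)$ and $\sigma=r$. In case (D) let $Y_L=Z_L$ and $\sigma(c_k)=c_{k+1}$. The family of the $Y_L$ is preserved by $H$, and $\sigma$ commutes with $H$. So $\sigma$ is a canonical step outward on each leg.

Here is the plan. Take $x$ on a leg and $z=\sigma^J(x)$, $J$ steps further out. By Lemma 17 there is another leg whose end is near $z$. If this other leg passes near $x$ at a point $x_1$ of the same orbit, with the step from $x_1$ nearly the same as the step from $x$, then we can start again from $x_1$ and $z_1=\sigma^J(x_1)$, and again. In the limit we get a leg $te_*$ through $x_\infty=\lim x_n$ to which the ends $e_n$ converge. But $e_{n+1}$ is near $z_n$, and $z_n$ tends to the point $J$ steps above $x_\infty$, which lies strictly before $e_*$.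

**Lemma 19.** There are no $x\in Y_L$ and $J\ge1$ such that, with $z=\sigma^J(x)$:

* (E1) $z\in\overline E$;
* (E2) if $e_i\in E$, $e_i\to z$, $x_i\in te_i\cap\mathrm{Orb}(x)$, $x_i\to x$, then $\sigma(x_i)\to\sigma(x)$;
* (E3) if $e_i\in E$, $e_i\to z$, there are $x_i\in te_i\cap\mathrm{Orb}(x)$ for all large $i$ with $x_i\to x$.

*Proof.* Suppose there are. Then (E1)–(E3) hold for every point of $\mathrm{Orb}(x)$ with the same $J$.

**Step 1: the chain.** Let $x_0=x$, $L_0=te_0$ its leg, $\eta=\min(d(x_0,\sigma(x_0)),d(x_0,t))>0$. Suppose $x_n\in\mathrm{Orb}(x)$ on the leg $L_n=te_n$ is given; let $z_n=\sigma^J(x_n)$. Choose $\delta'_n>0$ such that $t\notin B(x_n,2\delta'_n)$ and every leg meeting $B(x_n,2\delta'_n)$ lies in the $2^{-n}$-neighborhood of $L_n$. This is possible: otherwise there are $w_j\to x_n$ and $v_j$ on the leg of $w_j$ with $d(v_j,L_n)\ge2^{-n}$, and a cluster point of $(v_j)$ contradicts Lemma 13(ii). Put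
$$\delta_n=\min\bigl(2^{-n-4}\eta,\ \min_{i\le n}2^{-(n-i)-1}\delta'_i\bigr).$$
By (E1), (E3), (E2) for $x_n$ pick $e_{n+1}\in E$ and $x_{n+1}\in te_{n+1}\cap\mathrm{Orb}(x)$ with
$$d(e_{n+1},z_n)<2^{-n},\quad d(x_{n+1},x_n)<\delta_n,\quad d(\sigma(x_{n+1}),\sigma(x_n))<\delta_n .$$
Since $\sum_n\delta_n\le\eta/8$ and $\sum_{n\ge i}\delta_n\le\delta'_i$, we get $x_n\to x_\infty$, $\sigma(x_n)\to y_\infty$, $x_\infty\ne t$, $x_\infty\ne y_\infty$, and $d(x_\infty,x_n)<2\delta'_n$ for all $n$. Let $L_*=te_*$ be the leg of $x_\infty$.

**Step 2: $e_n\to e_*$.** Along a subsequence let $e_n\to e'$ and $L_n\to K$ in the Hausdorff metric. By Lemma 13(ii), $K\subset L_*$. As $L_*$ meets $B(x_n,2\delta'_n)$ in $x_\infty$, it lies in the $2^{-n}$-neighborhood of $L_n$; so $L_*\subset K$. Hence $e_*\in K$ is a limit of points $\le e_n$, that is, $e_*\in M(e')$. So $e'\ne t$, and $e'\in K\subset L_*$. If $e'\ne e_*$, then $e'\in(t,e_*)$ and $e_*\le r(e')<e_*$ by Lemma 13, impossible. So $e'=e_*$. As this holds for every convergent subsequence, $e_n\to e_*$.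

**Step 3: contradiction on $L_*$.** By Lemma 15, $e_n=k_n(e_*)$ for large $n$ with $k_n\to\mathrm{id}$. Write $x_n=k_n(x'_n)$, $x'_n\in Y_{L_*}$. Then $x'_n\to x_\infty$, $\sigma(x'_n)\to y_\infty$, and $z_n=k_n(\sigma^J(x'_n))$. Also $z_n\to e_*$, since $d(z_n,e_{n+1})\to0$.

Case (Q): $r$ is continuous on $L_*$, so $r(x_\infty)=y_\infty\ne x_\infty$, hence $x_\infty\in(t,e_*)$, and $z_n\to r^J(x_\infty)<e_*$, a contradiction.

Case (D): if $x_\infty=e_*$, then $\sigma(x'_n)>x'_n\to e_*$ gives $y_\infty=e_*=x_\infty$, impossible. So $x_\infty\in(t,e_*)$. Since $Z_{L_*}$ is closed and discrete in $(t,e_*)$, $x'_n=x_\infty$ for large $n$, and $z_n\to\sigma^J(x_\infty)<e_*$, a contradiction. $\square$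

It remains to find situations in which (E2) and (E3) hold. The source of rigidity will be elements of $\Gamma$ which fix both $x$ and $z$: the possible limits of steps on nearby legs then form an invariant set, and invariant sets are few.

## 10. The discrete case is impossible

**Proposition 20.** Case (D) does not occur.

*Proof.* Suppose it does. Fix $L=te$ and $\Gamma_0=\{\gamma\in\Gamma:\gamma(c_0)=c_0\}$.

**Step 1: $\Gamma_0$ is transitive on each gap.** An element of $\Gamma$ preserves $Z_L$ and the order, so if it fixes one $c_k$ it fixes every $c_k$. $\Gamma$ is transitive on $\bigcup_k(c_k,c_{k+1})$, and an element carrying a point of $(c_k,c_{k+1})$ to a point of the same interval fixes $c_k$. So $\Gamma_0$ is transitive on each $(c_k,c_{k+1})$.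

**Step 2: choices.** Pick $\mu_j\in(c_j,c_{j+1})$, $j=-1,0,1$, and $\varepsilon>0$ such that $d(\mu_j,Z_L\cup\{t,e\})>\varepsilon$ (the set $Z_L\cup\{t,e\}$ is closed); $d(c_k,c_0)>2\varepsilon$ for $k\ne0$; $p\in L$, $d(p,c_0)\le\varepsilon$ imply $p\in(c_{-1},c_1)$; $p\in L$, $d(p,c_1)\le\varepsilon$ imply $p\in(c_0,c_2)$. Take $\delta$ from Lemma 15 for $e,\varepsilon$, then $J\ge1$ with $d(c_J,e)<\delta$, and put $x=c_0$, $z=c_J=\sigma^J(x)$. (E1) holds by Lemma 17.

**Step 3: the limit set $\mathcal Q$.** Let $\mathcal Q$ be the set of points $p$ such that for every $\alpha>0$ there are $e'\in E$, $\mu\in Z_{te'}$ with $d(e',z)<\alpha$, $d(\mu,p)<\alpha$; equivalently, $\mathcal Q$ consists of the limits of sequences $\mu^i\in Z_{te_i}$ with $E\ni e_i\to z$. It is closed, contained in $L$ by Lemma 13(ii), contains all cluster points of such sequences, and is $\Gamma_0$-invariant, since the homeomorphisms inducing $\Gamma_0$ fix $z$. If $E\ni e_i\to z$, then for large $i$ $d(e_i,e)<\delta$, so $e_i=h_i(e)$ with $d(h_i,\mathrm{id})<\varepsilon$, and $Z_{te_i}=h_i(Z_L)$. Hence points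 of $\mathcal Q$ are at distance $\le\varepsilon$ from $Z_L\cup\{t,e\}$, and $\mu_j\notin\mathcal Q$. By Step 1, $\mathcal Q\cap(c_j,c_{j+1})=\emptyset$ for $j=-1,0,1$.

**Step 4: (E3) and (E2).** Keep $e_i=h_i(e)\to z$. Cluster points of $(h_i(c_0))$ are within $\varepsilon$ of $c_0$, so they lie in $\mathcal Q\cap(c_{-1},c_1)\subset\{c_0\}$. Those of $(h_i(c_1))$ lie in $\mathcal Q\cap(c_0,c_2)\subset\{c_1\}$. So $h_i(c_0)\to c_0$, which is (E3), and $h_i(c_1)\to c_1$. If $x_i\in te_i\cap\mathrm{Orb}(x)=h_i(Z_L)$, $x_i=h_i(c_{k_i})\to c_0$, then $d(c_{k_i},c_0)<2\varepsilon$ for large $i$, so $k_i=0$ and $\sigma(x_i)=h_i(c_1)\to c_1=\sigma(x)$: this is (E2). Together with (E1) this contradicts Lemma 19. $\square$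

## 11. In the dense case the group of a leg acts freely

**Proposition 21.** In case (Q), no element of $\Gamma$ other than the identity has a fixed point in $(t,e)$.

*Proof.* Suppose $\mathrm{id}\ne\gamma=g|_L\in\Gamma$ has a fixed point $v\in(t,e)$. Let $F$ be its fixed point set in $(t,e)$.

**Step 1: choices.** Since $\gamma r=r\gamma$, $r^{\pm1}(F)=F$. As $r^{\pm k}(v)\in F$, $F$ accumulates at $t$ and $e$ by Lemma 18. Let $(a,b)$ be a component of $(t,e)\setminus F$; then $a,b\in F$. Replacing $\gamma,g$ by their inverses if necessary, $\gamma^k(p)\to a$ for $p\in(a,b)$. Let $x=r^{-1}(b)\in F$ and $0<\rho<d(b,[t,a])$. By uniform continuity of $r|_L$ choose $\varepsilon>0$ with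
$$\varepsilon+\sup\{d(r(w),r(w')):w,w'\in L,\ d(w,w')\le2\varepsilon\}<\rho .$$
Take $\delta$ from Lemma 15 for $e,\varepsilon$, then $J\ge1$ with $d(r^J(x),e)<\delta$, and put $z=r^J(x)\in F$. So $g$ fixes both $x$ and $z$.

**Step 2: (E1) and (E3).** (E1) holds by Lemma 17. Let $E\ni e_i\to z$. As $x\le z$, Lemma 6 gives $w_i\le e_i$ with $w_i\to x$; and $\mathrm{Orb}(x)$ is dense in each leg. So (E3) holds.

**Step 3: (E2).** Let $\mathcal Q$ be the set of points $p$ such that for every $\alpha>0$ there are $e'\in E$, $x'\in te'$ with $d(e',z),d(x',x),d(r(x'),p)<\alpha$; equivalently, $\mathcal Q$ consists of the limits of $r(x_i)$ over all $E\ni e_i\to z$, $x_i\in te_i$, $x_i\to x$. It is closed; it is invariant under $\gamma$, as $g$ fixes $z$ and $x$ and commutes with $r$; and it is contained in $L$, with $p\le r(x)=b$ for $p\in\mathcal Q$, by Lemma 13(i).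

For such sequences and large $i$: $e_i=h_i(e)$ with $d(h_i,\mathrm{id})<\varepsilon$, $x_i=h_i(x'_i)$ with $x'_i\in L$, $d(x'_i,x)<2\varepsilon$, and $r(x_i)=h_i(r(x'_i))$. So $d(r(x_i),b)<\rho$ by the choice of $\varepsilon$. Hence $d(p,b)\le\rho$ for $p\in\mathcal Q$, and $\mathcal Q\subset(a,b]$. If $p\in\mathcal Q$ and $p<b$, then $\gamma^k(p)\in\mathcal Q$ and $\gamma^k(p)\to a$ give $a\in\mathcal Q$, a contradiction. So $\mathcal Q\subset\{b\}$, and by compactness $r(x_i)\to b=r(x)$ always. This gives (E2), and Lemma 19 is contradicted. $\square$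

## 12. Hölder's theorem and the count $|\mathbb R/A|$

By Propositions 12 and 20 we have $M(t)=\{t\}$ and case (Q), and by Proposition 21 $\Gamma$ acts freely on $(t,e)$, an open interval, by increasing homeomorphisms. We finish by identifying the action.

**Step 1: $\Gamma$ is an Archimedean ordered group.** Fix $x_0\in(t,e)$ and define $\gamma<\gamma'$ iff $\gamma(x_0)<\gamma'(x_0)$. If $\gamma\ne\gamma'$, then $\gamma(x)\ne\gamma'(x)$ for all $x\in (t,e)$ by freeness, so by connectedness of $(t,e)$ the order does not depend on $x_0$. Hence it is a bi-invariant total order: left multiplication by an increasing map preserves it, and right multiplication only changes the base point. If $\gamma>\mathrm{id}$, then $\gamma^k(x_0)\to e$, as a limit in $(t,e)$ would be fixed by $\gamma$. So the order is Archimedean. By Hölder's theorem (an Archimedean totally ordered group is order-isomorphic to a subgroup of $(\mathbb R,+)$) there is an order isomorphism $i$ of $\Gamma$ onto a subgroup $A$ of $\mathbb R$.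

**Step 2: $\Gamma$ acts by translations.** As $\Gamma x_0$ is dense in $(t,e)$ by (Q), $A$ is nontrivial and densely ordered. So $A$ is not cyclic, hence it is dense in $\mathbb R$. The order isomorphism $\gamma x_0\mapsto i(\gamma)$ between dense subsets of $(t,e)$ and of $\mathbb R$ extends to an increasing homeomorphism
$$\Phi:(t,e)\to\mathbb R,\qquad\Phi(x)=\sup\{i(\gamma):\gamma x_0\le x\}.$$
On the dense set $A$, $\Phi\gamma\Phi^{-1}$ sends $i(\gamma')$ to $i(\gamma\gamma')=i(\gamma)+i(\gamma')$. So $\Phi\gamma\Phi^{-1}$ is the translation by $i(\gamma)$.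

**Step 3: $m=1$.** The number $m$ of $\Gamma$-orbits in $(t,e)$ is therefore $|\mathbb R/A|$. The group $\mathbb R/A$ is finite of order $m$, and it is divisible: each element is $m$ times an element, hence $0$. So $m=1$ and $n=m+2=3$. Degree $4$ is impossible, and Theorem B is proved. $\square$

**Proof of Theorem C.** Degrees $1,2$ are impossible for every fan (Section 2). Degree $3$ occurs by Theorem A, degree $4$ does not by Theorem B, and every $n\ge5$ occurs by Section 3. $\square$

**Remark.** The proof of Theorem B also describes every non-smooth fan of degree $3$. By Proposition 12 and Lemma 18, $M(x)=tx$ exactly for $x\in E\cup\{t\}$. By Lemmas 14 and 17, $E$ is a dense $G_\delta$. Finally $A=\mathbb R$ in Step 3, so each $\Gamma_L$ acts simply transitively on the open leg, conjugate to the group of all translations of $\mathbb R$.
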